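# Free sums of centrally symmetric faces of permutation polytopes

## 1. Cross-polytopes as faces of permutation polytopes

Take a group of permutations, write its elements as 0/1 matrices, and take the convex hull. Which polytopes appear among the faces of such hulls? We begin with one family for which everything can be done by hand.

**Definition (permutation polytope).** For a permutation group $G\le S_n$, identify $g\in G$ with its permutation matrix, whose ones are at the positions $(g(a),a)$. The permutation polytope of $G$ is $P(G)=\operatorname{conv}(G)\subseteq\mathbb R^{n\times n}$.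

For example, let $C$ be the matrix of the cycle $(1\,2\,3)$. For $G=\{I,C,C^2\}$ the three matrices have disjoint supports, so they are linearly independent and $P(G)$ is a triangle.

We use the following textbook facts. Polytopes are nonempty. A face of a polytope $P$ is $P$ itself or a nonempty set of the form $\{x\in P:\varphi(x)=\max_P\varphi\}$ with $\varphi$ a linear functional. The vertices of a face $F$ are the vertices of $P$ that lie in $F$. If the midpoint of two points of $P$ lies in a face $F$, then both points lie in $F$, because neither value of $\varphi$ can exceed the maximum and their average equals it. Finally, any set $S$ of 0/1-vectors is exactly the vertex set of $\operatorname{conv}S$: for $a\in S$ the functional $x\mapsto\langle 2a-\mathbf 1,x\rangle$ has $a$ as its unique maximizer among all 0/1-vectors. Here and below $\mathbf 1=(1,\dots,1)$. In particular, the vertices of $P(G)$ are exactly the elements of $G$.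

Two polytopes are affinely equivalent if an affine isomorphism between their affine hulls carries one onto the other. They are combinatorially equivalent if their face lattices are isomorphic. The first implies the second.

Here is a cheap supply of faces. Let $N\ge2$ and $m\ge1$. Let $x\in(\mathbb Z/N)^m$ act on the set $\{1,\dots,m\}\times\mathbb Z/N$ by $(i,a)\mapsto(i,a+x_i)$. We have $m$ disjoint $N$-cycles, and $x$ rotates the $i$-th of them by $x_i$. The action is faithful, so each subgroup $H\le(\mathbb Z/N)^m$ becomes a permutation group.

**Lemma A.** Let $H\le(\mathbb Z/N)^m$ with $N\ge2$, $m\ge1$, let $G$ be the corresponding permutation group, and let $S=\{x\in\{0,1\}^m: x\bmod N\in H\}$. Then $\operatorname{conv}S$ is affinely equivalent to a face of $P(G)$.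

**Proof.** The matrix of $x\in H$ is block diagonal with blocks $C^{x_1},\dots,C^{x_m}$, where $C$ is the matrix of $a\mapsto a+1$ on $\mathbb Z/N$. The matrices $C^r$ for distinct residues $r$ have disjoint supports. Let $\varphi$ be the linear functional that adds up, over all diagonal blocks, the entries at the positions of the ones of $I$ and of $C$; these positions are disjoint because $N\ge2$. The block $C^{x_i}$ contributes $N$ if $x_i\in\{0,1\}$ in $\mathbb Z/N$, and $0$ otherwise. So $\varphi\le mN$ on $G$, with equality exactly when all $x_i\in\{0,1\}$. Equality occurs, for $x=0$. Hence $\{\varphi=mN\}$ cuts out a face of $P(G)$, and its vertices are the block matrices with blocks $(1-x_i)I+x_iC$ for $x\in S$. Because $I\ne C$, the map sending $x\in\mathbb R^m$ to this block matrix is affine and injective. It carries $\operatorname{conv}S$ onto the face. $\square$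

The $k$-dimensional cross-polytope is $\operatorname{conv}\{\pm e_1,\dots,\pm e_k\}$: a segment, a square, an octahedron, and so on.

**Proposition B.** Every cross-polytope of dimension $k\ge1$ is affinely equivalent to a face of a permutation polytope of an abelian group.

**Proof.** Let $E$ be the set of sign vectors $\varepsilon\in\{\pm1\}^k$ with $\varepsilon_1=1$. The functions
$$p_\varepsilon(x)=\tfrac12\bigl(1+\langle\varepsilon,x\rangle\bigr),\qquad \varepsilon\in E, \tag{1}$$
take values in $\{0,1\}$ on the vertices $\pm e_i$. The map $p=(p_\varepsilon)_{\varepsilon\in E}:\mathbb R^k\to\mathbb R^E$ is affine. It is injective: if $\langle\varepsilon,x\rangle=0$ for all $\varepsilon\in E$, comparing two sign vectors that differ only in position $i\ge2$ gives $x_i=0$, and then $x_1=0$. So the cross-polytope is affinely equivalent to the convex hull of the $2k$ vectors $p(\pm e_i)\in\{0,1\}^E$. We must produce a subgroup whose 0/1 elements are exactly these vectors.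

Choose an odd $N\ge k+2$. Then $2$ is invertible in $\mathbb Z/N$, and formula (1) makes sense for $z\in(\mathbb Z/N)^k$. Let $H=\{p(z):z\in(\mathbb Z/N)^k\}\subseteq(\mathbb Z/N)^E$. Since $\varepsilon_1=1$, we have $p_\varepsilon(z)=\frac12\langle\varepsilon,z+e_1\rangle$, so $H$ is the image of a group homomorphism and hence a subgroup.

Which $p(z)$ have all coordinates in $\{0,1\}$? Those with $\langle\varepsilon,z\rangle\in\{1,-1\}$ in $\mathbb Z/N$ for all $\varepsilon\in E$, and then for all $\varepsilon\in\{\pm1\}^k$, since $\langle-\varepsilon,z\rangle=-\langle\varepsilon,z\rangle$. Comparing two sign vectors that differ only in position $i$ gives $2z_i\in\{0,2,-2\}$, so $z_i\in\{0,1,-1\}$. Let $r\in\{0,1,-1\}^k$ be the integer vector representing $z$, and choose $\varepsilon$ with $\varepsilon_ir_i=|r_i|$ for all $i$. Then the number $q=\sum_i|r_i|$ of nonzero entries satisfies $q\equiv\pm1\pmod N$ and $0\le q\le k\le N-2$. This forces $q=1$, so $z=\pm e_i$ for some $i$. Conversely, $p(\pm e_i)$ has 0/1 entries. Lemma A finishes the proof. $\square$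

Three things were used: functions (1) that take only the values $0$ and $1$ on the vertices; a group of integer-like points, of which only the vertices satisfy all these 0/1 conditions; and the passage to a finite group modulo $N$.

## 2. From segments to arbitrary centrally symmetric faces

A cross-polytope is a sum of segments in the following sense.

**Definition (central symmetry).** A polytope is centrally symmetric, abbreviated c.s., if it is invariant under the reflection $x\mapsto 2c-x$ through some point $c$, its center.

The center is unique, since it is the average of the vertices, and the reflection permutes the vertices. The image of a vertex is its antipode. A point is a c.s. polytope of dimension $0$. A square is c.s., a triangle is not.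

**Definition (free sum).** Let $P_1,\dots,P_k$ be polytopes, $d_i=\dim P_i$. Regard $P_i$ as a full-dimensional polytope in its own affine hull, identified with $\mathbb R^{d_i}$, and translate it so that the origin is in its relative interior. Then
$$P_1\oplus\cdots\oplus P_k=\operatorname{conv}\Big(\bigcup_{i=1}^k\{0\}^{d_1+\cdots+d_{i-1}}\times P_i\times\{0\}^{d_{i+1}+\cdots+d_k}\Big)\subseteq\mathbb R^{d_1+\cdots+d_k}.$$

Under these hypotheses, the combinatorial type of the free sum depends only on the combinatorial types of the summands. For c.s. summands we put the center at the origin. The sum of $k$ segments $[-1,1]$ is the $k$-dimensional cross-polytope. The sum of a polygon and a segment is the bipyramid over the polygon.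

We note three simple properties for summands centered at $0$. First, an affine isomorphism between c.s. polytopes maps center to center, so replacing each $P_i$ by an affinely equivalent c.s. polytope, again centered at $0$, changes the free sum only by a linear isomorphism acting on each factor separately. In particular we may place $P_i$ in any $\mathbb R^{n_i}$, centered at $0$, and form the hull of the union in $\prod\mathbb R^{n_i}$. Second, the sum is again centered at $0$, and the operation is associative. Third, a summand $\{0\}$ changes nothing, because $0$ lies in the other summands.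

Baumeister, Haase, Nill and Paffenholz, in "On permutation polytopes" (arXiv:0709.1615, 2007), state the following conjecture.

**Conjecture.** Let $k\ge2$ and let $F_1,\dots,F_k$ be c.s. polytopes, each a face of some permutation polytope, possibly of different groups. Then there is a permutation group $G$ such that $P(G)$ has a face combinatorially equivalent to $F_1\oplus\cdots\oplus F_k$.

Proposition B treats the case in which all $F_i$ are segments. We shall prove the conjecture in a stronger form.

**Theorem 2.** If $F_1,\dots,F_k$ are c.s. faces of permutation polytopes, then $F_1\oplus\cdots\oplus F_k$, formed with centers at the origin, is affinely equivalent to a c.s. face of a permutation polytope of an abelian group. In particular, the conjecture holds.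

What changes when the segments are replaced by arbitrary $F_i$? First, we knew the vertices of a segment, whereas now $F_i$ sits in the polytope of an arbitrary group about which we know nothing; we need a description of all c.s. faces. Second, once we have it, we need a substitute for the functions (1) and for the group $H$. Section 3 does the first, Sections 4 and 5 the second.

## 3. Centrally symmetric faces and 0/1 points of lattices

We write $L\le\mathbb Z^m$ for "$L$ is a subgroup of $\mathbb Z^m$".

**Theorem 1.** For a polytope $F$ the following are equivalent.

- (i) $F$ is affinely equivalent to a c.s. face of a permutation polytope.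
- (ii) $F$ is affinely equivalent to $\operatorname{conv}(L\cap\{0,1\}^m)$ for some $m\ge0$ and some $L\le\mathbb Z^m$ with $\mathbf 1\in L$.

In (i), the group can be chosen to be a subgroup of $(\mathbb Z/N)^m$ acting on $m$ disjoint $N$-cycles, for a suitable $N$. (For $m=0$ this means the trivial group.)

Two small cases show what $L$ remembers. In $S_4$, the matrices that vanish outside the two diagonal $2\times2$ blocks form a face with vertices $I,(12),(34),(12)(34)$. It is a square, and it corresponds to $L=\mathbb Z^2$ through $x\mapsto(12)^{x_1}(34)^{x_2}$. In $A_4$, the same functional cuts out the face with vertices $I$ and $(12)(34)$, an edge. It corresponds to $L=\{x\in\mathbb Z^2:x_1+x_2\text{ even}\}$, whose 0/1 points are $(0,0)$ and $(1,1)$.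

**Proof of (i)⇒(ii).** Let $F$ be a c.s. face of $P(G)$, $G\le S_n$, with center $c$ and vertex set $V\subseteq G$.

**Step 1: moving a vertex to the identity.** The purpose is to make one vertex as simple as possible. Fix any $h_0\in V$. The linear map $A\mapsto h_0^{-1}A$ is invertible and permutes $G$, so it preserves $P(G)$ and carries faces to faces. Replacing $F$ by $h_0^{-1}F$, we may assume $I\in V$. Let $g\in V$ be the antipode of $I$, so
$$I+g=2c. \tag{2}$$
Let $z_1,\dots,z_m$ be the nontrivial cycles of $g$, viewed as permutations, so that $g=z_1\cdots z_m$. If $g=I$, then $m=0$.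

**Step 2: every vertex is made of cycles of $g$.** We show that each $h\in V$ equals $\prod z_i^{x_i}$ for some $x\in\{0,1\}^m$. Let $h'=2c-h\in V$ be the antipode of $h$. By (2), $h+h'=I+g$ as matrices. Column $a$ of the right side is supported on the rows $a$ and $g(a)$, so $h(a)\in\{a,g(a)\}$ for every $a$. In particular, $h$ fixes the fixed points of $g$. Now suppose $a$ lies on a cycle $z_i$ and $h(a)=g(a)$. Since $g(a)\ne a$, injectivity of $h$ gives $h(g(a))\ne h(a)=g(a)$. The only other allowed value is $h(g(a))=g(g(a))$. Iterating around the cycle, $h=g$ on all of it. Hence on each cycle $h$ is either the identity or $g$.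

**Step 3: every such product in $G$ is a vertex.** This converse is where the face property enters. Let $h=\prod z_i^{x_i}\in G$ with $x\in\{0,1\}^m$. Put $h'=gh^{-1}=\prod z_i^{1-x_i}\in G$. On each cycle one of $h,h'$ is the identity and the other is $g$, so $h+h'=I+g$ as matrices. Thus $\frac12(h+h')=c\in F$. Since $F$ is a face, $h\in F$, and so $h\in V$.

**Step 4: reading off the lattice.** We turn the description of $V$ into statement (ii). Put $L=\{x\in\mathbb Z^m:\prod z_i^{x_i}\in G\}$. The $z_i$ commute, so $L$ is a subgroup, and $\mathbf 1\in L$ because $g\in G$. Steps 2 and 3 say that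
$$V=\Big\{\prod z_i^{x_i}:x\in L\cap\{0,1\}^m\Big\}.$$
For $x\in\{0,1\}^m$ the matrix of $\prod z_i^{x_i}$ is $I+\sum_ix_i(z_i-I)$. The matrices $z_i-I$ are nonzero and have disjoint supports, so $x\mapsto I+\sum x_i(z_i-I)$ is an injective affine map on $\mathbb R^m$. It carries $\operatorname{conv}(L\cap\{0,1\}^m)$ onto $F$.

**Addendum.** Under this identification the chosen vertex $h_0$ corresponds to $0$, its antipode to $\mathbf 1$, and the center $c$ to $\frac12\mathbf 1$. The vertex $h_0$ of $F$ was arbitrary.

**Proof of (ii)⇒(i).** If $m=0$, then $F$ is a point and the trivial group works. Let $m\ge1$.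

**Step 5: a modulus that creates no new 0/1 points.** We want to replace the infinite group $L$ by its reduction modulo $N$. We claim that there is $N\ge2$ with
$$(L+N\mathbb Z^m)\cap\{0,1\}^m=L\cap\{0,1\}^m. \tag{3}$$
By the Smith normal form there are a basis $f_1,\dots,f_m$ of $\mathbb Z^m$ and integers $d_i\ge0$ with $L=\bigoplus_i\mathbb Zd_if_i$. Let $N\ge2$ be a common multiple of the nonzero $d_i$ that exceeds the absolute values of all coefficients, in this basis, of all the vectors in $\{0,1\}^m$. Let $x=\sum\xi_if_i$ lie in the left side of (3). Then $\xi_i\in d_i\mathbb Z+N\mathbb Z$ for each $i$. If $d_i\ne0$, this group is $d_i\mathbb Z$. If $d_i=0$, then $N\mid\xi_i$ and $|\xi_i|<N$, so $\xi_i=0$. Hence $x\in L$. The other inclusion is clear.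

**Step 6: applying Lemma A.** It remains to find the face. Let $H$ be the image of $L$ in $(\mathbb Z/N)^m$. A vector $x\in\{0,1\}^m$ reduces into $H$ exactly when $x\in L+N\mathbb Z^m$, so by (3) the set $S$ in Lemma A is $L\cap\{0,1\}^m$. Thus $\operatorname{conv}(L\cap\{0,1\}^m)$ is affinely equivalent to a face of $P(G)$ with $G\cong H$. It is c.s. with center $\frac12\mathbf 1$: since $\mathbf 1\in L$, if $x\in L\cap\{0,1\}^m$ then $\mathbf 1-x\in L\cap\{0,1\}^m$. $\blacksquare$

The choice of $N$ matters. Let $L=\{w\in\mathbb Z^4:w_1+w_4=w_2+w_3\}$. Its 0/1 points are
$$0000,\quad1111,\quad1010,\quad0101,\quad1100,\quad0011. \tag{4}$$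
Modulo $2$ the vectors $1001$ and $0110$ would also satisfy the equation. Modulo $3$ nothing is added, because $|w_1+w_4-w_2-w_3|\le2$ for 0/1-vectors. We shall meet (4) again as an octahedron.

It also matters that we look for faces and not for whole permutation polytopes. Suppose that $P(G)$ itself is c.s., and apply Steps 1–4 to $F=P(G)$, with $V=G$ and $h_0=I$. Then $g^2\in G=V$, so by Step 2 each $z_i^2$ is $1$ or $z_i$; as $z_i\ne1$, we get $z_i^2=1$. So every element of $G$ is a product of some of the commuting involutions $z_i$, and $|G|$ is a power of $2$. An octahedron has six vertices, so it is not affinely equivalent to any whole $P(G)$.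

## 4. Products, glued diagonals, and a sign-reversed copy

By Theorem 1 the summands are now $F_1=\operatorname{conv}S_1$ and $F_2=\operatorname{conv}S_2$ with
$$S_1=L_1\cap\{0,1\}^m,\quad S_2=L_2\cap\{0,1\}^n,\qquad \mathbf 1\in L_1\le\mathbb Z^m,\quad \mathbf 1\in L_2\le\mathbb Z^n, \tag{5}$$
both centered at $\frac12\mathbf 1$. We look for a subgroup $M$ of some $\mathbb Z^r$, with $\mathbf 1\in M$, whose 0/1 points span $F_1\oplus F_2$.

The group $L_1\times L_2\le\mathbb Z^{m+n}$ is the obvious candidate. Its 0/1 points are $S_1\times S_2$, so their hull is the product $F_1\times F_2$, not the free sum. In a free sum the centers coincide and a vertex comes from one summand only: we want a vertex of $F_1$ *or* a vertex of $F_2$.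

There is a neat way to force this "or". Let $m,n\ge1$, and index coordinates by pairs $(i,j)$. Consider the group of all $w$ with
$$w_{ij}=u_i+v_j,\qquad u\in L_1,\ v\in L_2. \tag{6}$$
If $u_i>u_{i'}$ and $v_j>v_{j'}$, then $w_{ij}-w_{i'j'}\ge2$, which no 0/1-vector permits. So for a 0/1 point $w$ one of $u,v$ is constant. If $v=d\mathbf 1$, then $w_{ij}=x_i$ with $x=u+d\mathbf 1\in L_1$, hence $x\in S_1$. If $u$ is constant, then likewise $w_{ij}=y_j$ with $y\in S_2$. Conversely, all such vectors occur. So the 0/1 points are a copy of $S_1$ together with a copy of $S_2$, with common center $\frac12\mathbf 1$.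

This fails at one exact point. The two copies share the vertices $0$ and $\mathbf 1$: the diagonals of $F_1$ and $F_2$ are glued together. In terms of $\xi=x-\frac12\mathbf 1$ and $\eta=y-\frac12\mathbf 1$, the embedding is $(\xi,\eta)\mapsto(\xi_i+\eta_j)_{ij}$, and its kernel is spanned by $(\mathbf 1,-\mathbf 1)$. This vector lies in the linear span of $(F_1-\frac12\mathbf 1)\times(F_2-\frac12\mathbf 1)$, because $\mathbf 1\in S_1$ and $\mathbf 1\in S_2$. So the hull has dimension $\dim F_1+\dim F_2-1$, which is one too small. With two segments, $m=n=1$ and $L_1=L_2=\mathbb Z$, we get one segment in place of a square.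

The functions (1) show what is missing. For two segments there are two of them, $\frac12(1+x_1+x_2)$ and $\frac12(1+x_1-x_2)$, and (6) imitates only the first. In the centered coordinates $\xi,\eta$ of general summands, we should use
$$\tfrac12+\xi_i+\eta_j\qquad\text{and}\qquad\tfrac12+\xi_i-\eta_j .$$
At a vertex $x$ of $F_1$ (where $\eta=0$) both equal $x_i$. At a vertex $y$ of $F_2$ (where $\xi=0$) they equal $y_j$ and $1-y_j$. So we index coordinates by $(i,j,\pm)$, and the points we want are
$$\alpha(x)^{\pm}_{ij}=x_i\ \ (x\in S_1),\qquad \beta(y)^+_{ij}=y_j,\quad\beta(y)^-_{ij}=1-y_j\ \ (y\in S_2). \tag{7}$$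
The group $M$ must contain them. Now $\alpha(x)$ is linear in $x$, and $\beta(y)$ is a linear expression in $y$ plus the fixed vector $\beta(0)$, which is $0$ in the $+$ coordinates and $1$ in the $-$ coordinates. This suggests the group of all vectors $w$ with
$$w^+_{ij}=u_i+v_j,\qquad w^-_{ij}=u_i+t-v_j,\qquad u\in L_1,\ v\in L_2,\ t\in\mathbb Z. \tag{8}$$
The integer $t$ cannot be dropped. With $t=0$, the vector $\beta(y)$ would require $u_i+v_j=y_j$ and $u_i-v_j=1-y_j$, hence $u_i=\frac12$. The danger is that this larger group has 0/1 points other than (7). The next section shows that it has none.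

By hand, let $F_1$ be a square and $F_2$ a segment: $m=2$, $n=1$, $L_1=\mathbb Z^2$, $L_2=\mathbb Z$. Then (8) consists of the vectors $(w^+_{11},w^+_{21},w^-_{11},w^-_{21})=(u_1+v,\;u_2+v,\;u_1+t-v,\;u_2+t-v)$. Writing these as $w_1,\dots,w_4$, we get exactly the integer vectors with $w_1-w_2=w_3-w_4$. The 0/1 points are the list (4): the four points $\alpha(x)=(x_1,x_2,x_1,x_2)$ and the two points $\beta(0)=0011$ and $\beta(1)=1100$. This is an octahedron, the bipyramid over a square. By the discussion of (4), modulus $3$ suffices. The group has order $27$, since $w_1,w_2,w_3$ are free, and it acts on $12$ points.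

## 5. The free sum of two lattice faces

**Proof of Theorem 2.**

**Step 1: reduction to two nontrivial summands.** We want to work only with (5). Since the free sum of centered polytopes is centered and the operation is associative, induction on $k$ reduces the claim to $k=2$: the sum of the first $k-1$ summands is, by induction, affinely equivalent to a c.s. face of a permutation polytope, and replacing a summand by an affinely equivalent one changes the free sum only by an affine equivalence (Section 2). If one summand is a point, the free sum is the other one, which is realized with an abelian group by Theorem 1. So let $\dim F_1,\dim F_2\ge1$. By Theorem 1 we may assume (5), and $m,n\ge1$.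

**Step 2: the group.** Let $M\le\mathbb Z^{2mn}$ be the image of the homomorphism $L_1\times L_2\times\mathbb Z\to\mathbb Z^{2mn}$, $(u,v,t)\mapsto w$, given by (8). We need $\mathbf 1\in M$ in order to apply Theorem 1; it is the image of $(\mathbf 1,0,0)$.

**Step 3: the 0/1 points of $M$.** This is the heart of the proof. We claim that
$$M\cap\{0,1\}^{2mn}=\alpha(S_1)\cup\beta(S_2). \tag{9}$$
For "$\supseteq$": $\alpha(x)$ is the image of $(x,0,0)$ and $\beta(y)$ is the image of $(0,y,1)$.

For "$\subseteq$", let $w\in M\cap\{0,1\}^{2mn}$ be the image of $(u,v,t)$. If $u$ and $v$ were both nonconstant, say $u_i>u_{i'}$ and $v_j>v_{j'}$, then $w^+_{ij}-w^+_{i'j'}\ge2$, which is impossible. Three cases remain.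

*Case 1: $u$ is nonconstant and $v=d\mathbf 1$.* Put $x=u+d\mathbf 1$. Since $\mathbf 1\in L_1$, we have $x\in L_1$, and $x_i=w^+_{i1}\in\{0,1\}$. So $x\in S_1$. Being nonconstant, $x$ takes both values $0$ and $1$. Moreover
$$w^-_{ij}=u_i+t-d=x_i+(t-2d).$$
This must lie in $\{0,1\}$ both when $x_i=0$ and when $x_i=1$. The first gives $t-2d\in\{0,1\}$, the second $t-2d\in\{-1,0\}$. Hence $t=2d$, and $w=\alpha(x)$.

*Case 2: $v$ is nonconstant and $u=c\mathbf 1$.* Put $y=v+c\mathbf 1$. Since $\mathbf 1\in L_2$, we have $y\in L_2$, and $y_j=w^+_{1j}\in\{0,1\}$. So $y\in S_2$, and $y$ takes both values. Moreover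
$$w^-_{ij}=c+t-v_j=(2c+t)-y_j.$$
From $y_j=0$ we get $2c+t\in\{0,1\}$, from $y_j=1$ we get $2c+t\in\{1,2\}$. Hence $2c+t=1$, and $w=\beta(y)$.

*Case 3: $u$ and $v$ are both constant.* Then $w^+$ is constant with value $p$ and $w^-$ is constant with value $q$, where $p,q\in\{0,1\}$. For $(p,q)=(0,0),(1,1),(0,1),(1,0)$ the vector $w$ is $\alpha(0),\alpha(\mathbf 1),\beta(0),\beta(\mathbf 1)$, respectively, and $0,\mathbf 1$ lie in both $S_1$ and $S_2$.

This proves (9). Case 3 is where the glued diagonal of Section 4 has come apart: there are now four vectors where (6) had two.

**Step 4: the hull is the free sum.** It remains to identify the convex hull of (9). Let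
$$\Phi:\mathbb R^m\times\mathbb R^n\to\mathbb R^{2mn},\qquad\Phi(\xi,\eta)^{\pm}_{ij}=\xi_i\pm\eta_j .$$
This linear map is injective, since $\xi_i+\eta_j=\xi_i-\eta_j=0$ forces $\xi_i=\eta_j=0$. From (7),
$$\alpha(x)=\tfrac12\mathbf 1+\Phi\big(x-\tfrac12\mathbf 1,\,0\big),\qquad\beta(y)=\tfrac12\mathbf 1+\Phi\big(0,\,y-\tfrac12\mathbf 1\big);$$
in the last coordinates, for instance, $1-y_j=\frac12-(y_j-\frac12)$. Hence
$$\operatorname{conv}\big(M\cap\{0,1\}^{2mn}\big)=\tfrac12\mathbf 1+\Phi\Big(\operatorname{conv}\big((F_1-\tfrac12\mathbf 1)\times\{0\}\,\cup\,\{0\}\times(F_2-\tfrac12\mathbf 1)\big)\Big).$$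
Since $\Phi$ is injective and the two polytopes $F_i-\frac12\mathbf 1$ are centered at $0$, this is affinely equivalent to $F_1\oplus F_2$.

**Step 5: back to groups.** By Theorem 1, (ii)⇒(i), applied to $M\ni\mathbf 1$, the free sum is affinely equivalent to a c.s. face of $P(G)$ with $G$ abelian. Affine equivalence implies combinatorial equivalence, and the combinatorial type of a free sum does not depend on the chosen interior origins. So the conjecture holds. $\blacksquare$

## 6. Central sections and the converse for summands

The converse of Theorem 2 asks whether the summands of a realizable free sum are realizable. It rests on one more consequence of Theorem 1.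

**Lemma C (central sections).** Let $F$ be a c.s. face of a permutation polytope, with center $c$ and vertex set $V$. Let $W$ be an affine subspace with $c\in W$ and $V\cap W\ne\emptyset$. Then $\operatorname{conv}(V\cap W)$ is affinely equivalent to a c.s. face of a permutation polytope.

For example, the section of the octahedron by the plane through four of its vertices is a square. Note that $\operatorname{conv}(V\cap W)$ need not be a face of $F$.

**Proof.** Choose $h_0\in V\cap W$ as the base vertex in Theorem 1. By the Addendum, an affine isomorphism identifies $F$ with $\operatorname{conv}(L\cap\{0,1\}^m)$, where $\mathbf 1\in L$, and sends $h_0$ to $0$ and $c$ to $\frac12\mathbf 1$. Let $W'$ be the image of $W\cap\operatorname{aff}F$. It is an affine subspace containing $0$ and $\frac12\mathbf 1$. So it is a linear subspace, and it contains $\mathbf 1$. Therefore $L'=L\cap W'$ is a subgroup of $\mathbb Z^m$ containing $\mathbf 1$. Its 0/1 points $L'\cap\{0,1\}^m=(L\cap\{0,1\}^m)\cap W'$ correspond to $V\cap W$. Apply Theorem 1, (ii)⇒(i), to $L'$. $\square$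

**Theorem 3.** Let $Q_1,\dots,Q_k$ be c.s. polytopes centered at $0$. If $Q_1\oplus\cdots\oplus Q_k$ is affinely equivalent to a face of a permutation polytope, then so is each $Q_i$. Together with Theorem 2 this is an "if and only if".

**Proof.**

**Step 1: discarding points.** We want all summands to have positive dimension. Let $Q=Q_1\oplus\cdots\oplus Q_k$ be affinely equivalent to a face $F$. Then $F$ is c.s., with center corresponding to $0$. If $\dim Q_i=0$, the claim for $Q_i$ is trivial, since a vertex is a face. Dropping such summands does not change $Q$, so assume $d_i=\dim Q_i\ge1$ for all $i$.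

**Step 2: the vertices of the sum.** To use Lemma C we must know which vertices lie in a coordinate subspace. We claim that the vertices of $Q$ are exactly the embedded vertices of the $Q_i$. Since $Q$ is the hull of the embedded vertices, no other point is a vertex. Conversely, let $v$ be a vertex of $Q_i$, the unique maximizer on $Q_i$ of a linear functional $f$. The point $0$ is a relative interior point of $Q_i$ and $d_i\ge1$, so $0\in Q_i$ and $0\ne v$; hence $f(v)>f(0)=0$. Extend $f$ by $0$ on the other factors. It is less than $f(v)$ at the other vertices of $Q_i$, and it is $0<f(v)$ at all vertices of $Q_j$, $j\ne i$. So $v$ is its unique maximizer on $Q$, and $v$ is a vertex.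

**Step 3: cutting.** Now we recover $Q_i$ as a central section. Let $W$ be the $i$-th coordinate subspace $\mathbb R^{d_i}$; it contains the center $0$. For $j\ne i$ a vertex of $Q_j$ is nonzero, because $0$ is in the relative interior of $Q_j$ and $d_j\ge1$; so it is not in $W$. Hence $\operatorname{vert}Q\cap W=\operatorname{vert}Q_i$. Transport $W$ to $\operatorname{aff}F$ by the affine isomorphism and apply Lemma C. $\blacksquare$

## 7. Recognizing these polytopes from their vertices

Theorem 1 characterizes c.s. faces by a lattice that one has to find. The last theorem reads everything off the vertex set.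

Let $Q$ be a c.s. polytope with vertex set $V$. Denote by $A_{\mathbb Z}(V)$ the set of integer affine combinations $\sum_{v\in V}a_vv$ with $a_v\in\mathbb Z$ and $\sum a_v=1$. Denote by $D$ the set of affine functions $f$ on $\operatorname{aff}Q$ with $f(V)=\{0,1\}$, both values being taken.

For the hexagon with $V=\{\pm e_1,\pm e_2,\pm(e_1-e_2)\}$, the set $A_{\mathbb Z}(V)$ is $\mathbb Z^2$: the differences $e_1-(e_1-e_2)=e_2$ and $(e_1-e_2)-(-e_2)=e_1$ generate $\mathbb Z^2$. Let $f=\ell+\gamma\in D$ with $\ell$ linear and $\gamma$ constant. Then $f(v)+f(-v)=2\gamma$ for all $v\in V$. If $2\gamma$ were $0$ or $2$, then $f$ would be constant on $V$. So $\gamma=\frac12$ and $\ell(v)=\pm\frac12$ for all $v\in V$. But then $\ell(e_1-e_2)=\ell(e_1)-\ell(e_2)\in\{0,\pm1\}$, a contradiction. So $D=\emptyset$.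

**Theorem 4.** Let $Q$ be a c.s. polytope with vertex set $V$, $|V|\ge2$. Then $Q$ is affinely equivalent to a face of a permutation polytope if and only if
$$V=\{z\in A_{\mathbb Z}(V):f(z)\in\{0,1\}\text{ for all }f\in D\}. \tag{10}$$

For the hexagon above, the right side of (10) is all of $\mathbb Z^2$, so this hexagon is not affinely equivalent to a face of any permutation polytope.

**Proof of "only if".** A face affinely equivalent to $Q$ is c.s., and both sides of (10) are compatible with affine isomorphisms. So by Theorem 1 we may assume $V=L\cap\{0,1\}^m$ with $\mathbf 1\in L\le\mathbb Z^m$. Since $0,\mathbf 1\in V$, each coordinate function takes both values on $V$, and so it lies in $D$. Since $V\subseteq L$ and $L$ is a group, $A_{\mathbb Z}(V)\subseteq L$. If $z\in A_{\mathbb Z}(V)$ and $f(z)\in\{0,1\}$ for all $f\in D$, then all coordinates of $z$ are $0$ or $1$, so $z\in L\cap\{0,1\}^m=V$. The inclusion "$\subseteq$" in (10) is trivial.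

**Proof of "if".** Assume (10).

**Step 1: the candidate map.** We use the functions in $D$ as coordinates. Fix $v_0\in V$ with antipode $v_0'$. An affine function on $\operatorname{aff}Q$ is determined by its values on $V$, so $D$ is finite. It is closed under $f\mapsto1-f$. If $D$ were empty, (10) would say $V=A_{\mathbb Z}(V)$, which is impossible: $A_{\mathbb Z}(V)$ is infinite because $|V|\ge2$. Let $D_0=\{f\in D:f(v_0)=0\}=\{f_1,\dots,f_m\}$. For each $f\in D$, either $f$ or $1-f$ lies in $D_0$, so $m\ge1$. Put
$$\psi=(f_1,\dots,f_m):\operatorname{aff}Q\to\mathbb R^m,\qquad L=\psi(A_{\mathbb Z}(V)).$$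
Since $\psi$ is affine and maps $V$ into $\{0,1\}^m$, we have $L\subseteq\mathbb Z^m$. Moreover, $A_{\mathbb Z}(V)-v_0$ is the group generated by the vectors $v-v_0$, $v\in V$, and $\psi(v_0)=0$. So $L$ is the image of this group under the linear part of $\psi$, hence a subgroup.

**Step 2: $\mathbf 1\in L$.** This is the hypothesis on $L$ in Theorem 1. Let $f\in D_0$, choose $v\in V$ with $f(v)=1$, and let $v'\in V$ be its antipode. Both antipodal pairs have the same midpoint, so $f(v_0)+f(v_0')=f(v)+f(v')\ge1$. As $f(v_0)=0$ and $f(v_0')\in\{0,1\}$, we get $f(v_0')=1$. Thus $\psi(v_0')=\mathbf 1$.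

**Step 3: $L\cap\{0,1\}^m=\psi(V)$.** The 0/1 points of $L$ should be just the vertices. "$\supseteq$" is clear. Let $z\in A_{\mathbb Z}(V)$ with $\psi(z)\in\{0,1\}^m$. Then $f(z)\in\{0,1\}$ for all $f\in D_0$, hence for all $f\in D$, because $f\in D_0$ or $1-f\in D_0$. By (10), $z\in V$.

**Step 4: $\psi$ is injective.** Otherwise $\psi(Q)$ would be only a projection of $Q$. Let $d=\dim Q$, let $\psi_0$ be the linear part of $\psi$ on the direction space $\mathbb R^d$ of $\operatorname{aff}Q$, and let $K=\ker\psi_0$. Let $\Lambda$ be the group generated by $V-V$. It is finitely generated, torsion-free, and spans $\mathbb R^d$; so it contains $d$ linearly independent vectors, and $\operatorname{rank}\Lambda\ge d$. The group $\psi_0(\Lambda)$ lies in $\mathbb Z^m$. There, vectors independent over $\mathbb Z$ are independent over $\mathbb Q$ and hence over $\mathbb R$, so the rank of $\psi_0(\Lambda)$ is the dimension of its real span $\psi_0(\mathbb R^d)$, namely $d-\dim K$. Therefore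
$$\operatorname{rank}(\Lambda\cap K)=\operatorname{rank}\Lambda-\operatorname{rank}\psi_0(\Lambda)\ge d-(d-\dim K)=\dim K .$$
If $K\ne0$, there is a nonzero $\lambda\in\Lambda\cap K$. All points $v_0+r\lambda$, $r\in\mathbb Z$, lie in $A_{\mathbb Z}(V)$ and satisfy $\psi(v_0+r\lambda)=\psi(v_0)=0$. By Step 3 they all lie in $V$, which is finite. This is a contradiction, so $K=0$.

**Step 5: conclusion of the proof.** We assemble the pieces. By Step 4, $Q$ is affinely equivalent to $\psi(Q)=\operatorname{conv}\psi(V)$. By Step 3 this equals $\operatorname{conv}(L\cap\{0,1\}^m)$, and $\mathbf 1\in L$ by Step 2. Theorem 1, (ii)⇒(i), applies. $\blacksquare$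

## 8. Products and Hanner polytopes

A Hanner polytope is a polytope obtained from segments by repeatedly forming products and free sums, with centers at the origin. Cubes are products of segments, cross-polytopes are free sums of segments, and the prism over an octahedron is a mixed example.

**Corollary.** The class of c.s. faces of permutation polytopes, up to affine equivalence, is closed under free sums, under products, and under central sections $\operatorname{conv}(V\cap W)$ as in Lemma C. Every Hanner polytope, in particular every cube and every cross-polytope, is affinely equivalent to a face of the permutation polytope of an abelian group.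

**Proof.** Free sums are Theorem 2 and central sections are Lemma C. For products, take $L_1\le\mathbb Z^m$ and $L_2\le\mathbb Z^n$ as in Theorem 1. Then $L_1\times L_2\le\mathbb Z^{m+n}$ contains $\mathbf 1$, and its 0/1 points are $S_1\times S_2$ in the notation of (5). Their hull is $\operatorname{conv}S_1\times\operatorname{conv}S_2$, so Theorem 1 applies. A segment is in the class, by $m=1$, $L=\mathbb Z$. By induction along the construction, every Hanner polytope is in the class, and Theorem 1 provides an abelian group. $\blacksquare$
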